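\title{Infinite torsion groups with the property of rapid decay}

\begin{abstract}
We show that there is an infinite, finitely generated torsion group with the property of rapid decay. In fact every non-elementary hyperbolic group has $2^{\aleph_0}$ pairwise non-isomorphic infinite torsion quotients with this property. The main step is a uniform estimate: if $g_0$ has infinite order in a non-elementary hyperbolic group $G$, then for all large multiples $N$ of a fixed integer the quotient $G/\langle\langle g_0^N\rangle\rangle$ satisfies $\|\lambda(f)\|\le C(1+r)^2\|f\|_2$ for functions $f$ supported in the ball of radius $r$, with a constant $C$ that does not depend on $N$.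
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Rapid decay}

Let $\Gamma$ be a finitely generated group. The group algebra $\mathbb{C}[\Gamma]$ consists of the finitely supported functions $\Gamma\to\mathbb{C}$, with convolution $(f*\xi)(x)=\sum_{g}f(g)\xi(g^{-1}x)$ and involution $f^*(g)=\overline{f(g^{-1})}$. The left regular representation $\lambda$ acts on $\ell^2(\Gamma)$ by $\lambda(f)\xi=f*\xi$; it satisfies $\lambda(f^*)=\lambda(f)^*$, and the reduced $C^*$-algebra $C^*_r(\Gamma)$ is the norm closure of $\lambda(\mathbb{C}[\Gamma])$. The operator norm $\|\lambda(f)\|$ is usually hard to compute. What one always has is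
\begin{equation}\label{eq:trivial}
\|f\|_2\le\|\lambda(f)\|\le\|f\|_1\le|\operatorname{supp}f|^{1/2}\,\|f\|_2 ,
\end{equation}
because $f=\lambda(f)\delta_1$, because $\lambda(f)$ is a combination of the unitaries $\lambda(\delta_g)$, and by the Cauchy--Schwarz inequality. The property of rapid decay says that the lower bound in \eqref{eq:trivial} is correct up to a factor that is polynomial in the radius of the support.

A \emph{length function} on $\Gamma$ is a map $\ell\colon\Gamma\to[0,\infty)$ with $\ell(1)=0$, $\ell(g^{-1})=\ell(g)$ and $\ell(gh)\le\ell(g)+\ell(h)$. Let $H^s_\ell(\Gamma)$, for $s\ge0$, be the completion of $\mathbb{C}[\Gamma]$ in the norm $\|f\|_{\ell,s}=\|f(1+\ell)^s\|_2$, and let $H^\infty_\ell(\Gamma)=\bigcap_sH^s_\ell(\Gamma)$ be the space of rapidly decreasing functions. The group has \emph{property RD with respect to $\ell$} if $H^\infty_\ell(\Gamma)$ embeds canonically into $C^*_r(\Gamma)$. Equivalently, $\|\lambda(f)\|\le c\,\|f\|_{\ell,s}$ for some $c>0$, $s\ge0$ and all $f\in\mathbb{C}[\Gamma]$; equivalently, there is a polynomial $\Psi$ with $\|\lambda(f)\|\le\Psi(r)\|f\|_2$ whenever $f$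 is supported in $\{\ell\le r\}$. The group has \emph{property RD} if it has it with respect to some length function, and for finitely generated $\Gamma$ this happens if and only if it has it with respect to a word length. We work with the last form and keep track of $\Psi$.

\begin{definition}\label{def:RD}
Let $S$ be a finite symmetric generating set of $\Gamma$, let $|\cdot|_S$ be the word length, and let $B_\Gamma(r)$ be the ball of radius $r\in\mathbb{N}=\{0,1,2,\dots\}$ about $1$. For a function $\Psi\colon\mathbb{N}\to[1,\infty)$, the pair $(\Gamma,S)$ \emph{satisfies $\mathrm{RD}(\Psi)$} if $\|\lambda(f)\|\le\Psi(r)\|f\|_2$ for all $r\in\mathbb{N}$ and all $f\in\mathbb{C}[\Gamma]$ supported in $B_\Gamma(r)$.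
\end{definition}

For example, $\mathrm{RD}(c(1+r)^3)$ gives the weighted inequality with $s=4$: if $f_n$ is the restriction of $f$ to the sphere of radius $n$, then $\|\lambda(f)\|\le c\sum_n(1+n)^{-1}(1+n)^4\|f_n\|_2\le c\,(\sum_n(1+n)^{-2})^{1/2}\|f\|_{\ell,4}$.

By \eqref{eq:trivial}, every group satisfies $\mathrm{RD}(|B_\Gamma(r)|^{1/2})$, so groups of polynomial growth have property RD. For amenable groups there is no other way. Recall that $\Gamma$ is \emph{amenable} if for every finite $A\subset\Gamma$ and $\epsilon>0$ there is a finite nonempty $F\subset\Gamma$ with $|gF\cap F|\ge(1-\epsilon)|F|$ for all $g\in A$. If $f\ge0$ is supported in $A$, then $\langle\lambda(f)1_F,1_F\rangle=\sum_gf(g)|gF\cap F|\ge(1-\epsilon)\|f\|_1\|1_F\|_2^2$, so $\|\lambda(f)\|=\|f\|_1$. Taking for $f$ the indicator function of a ball, we obtain $|B_\Gamma(r)|\le\Psi(r)|B_\Gamma(r)|^{1/2}$, that is: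
\begin{equation}\label{eq:amenable}
\text{if $\Gamma$ is amenable and satisfies $\mathrm{RD}(\Psi)$, then } |B_\Gamma(r)|\le\Psi(r)^2\text{ for all }r.
\end{equation}
A group of exponential growth with property RD is therefore non-amenable, and the upper bound in \eqref{eq:trivial} is exponentially far from the truth for it. The free group of rank two is such a group (Section~\ref{sec:model}), and the reason is that triangles in its Cayley graph are tripods.

\subsection{The question and the results}

We answer the following question, taken from \cite{Garncarek}.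

\begin{quote}
\emph{Does there exist an infinite, finitely generated torsion group with property RD?}
\end{quote}

One might guess that it does not. The argument for the free group rests on thin triangles, whereas an infinite hyperbolic group always contains an element of infinite order, so that an infinite torsion group is never hyperbolic. On the other hand, one can try to reach a torsion group as the limit of a sequence of hyperbolic groups $H_0\to H_1\to\cdots$, in which each step imposes one relation $g_0^N=1$. An inequality $\|f*\xi\|_2\le\Psi(r)\|f\|_2\|\xi\|_2$ with $f,\xi$ finitely supported involves only finitely many group elements, so it passes to the limit, provided that one function $\Psi$ serves for all $H_i$. The question is whether a polynomial $\Psi$ can survive infinitely many steps, and the answer is yes.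

\begin{theorem}\label{thm:A}
There is an infinite, finitely generated torsion group with property RD.
\end{theorem}

A hyperbolic group is \emph{elementary} if it is virtually cyclic (finite groups included). A quotient of a group with generating set $S_0$ is always equipped with the image of $S_0$.

\begin{theorem}\label{thm:B}
Let $H$ be a non-elementary hyperbolic group with finite symmetric generating set $S_0$.
\begin{enumerate}
\item[(1)] There is a constant $C_H$ such that $(H,S_0)$ satisfies $\mathrm{RD}(C_H(1+r)^2)$.
\item[(2)] Suppose that $\Psi(r)/(1+r)^2\to\infty$ and that $(H,S_0)$ satisfies $\mathrm{RD}(\Psi)$; for instance $\Psi(r)=\max(1,C_H)(1+r)^2\omega(r)$ with $\omega\ge1$ and $\omega\to\infty$. Let $\varepsilon>0$ and $\rho_0\in\mathbb{N}$. Then $H$ has an infinite torsion quotient $G$ such that $H\to G$ is injective on $B_H(\rho_0)$ and $G$ satisfies $\mathrm{RD}((1+\varepsilon)\Psi)$.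
\item[(3)] There are $2^{\aleph_0}$ pairwise non-isomorphic groups $G$ as in \emph{(2)}.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:A} is the case $H=F_2$, $\Psi(r)=\max(1,C_H)(1+r)^3$ of Theorem~\ref{thm:B}.

\begin{corollary}\label{cor:iff}
A hyperbolic group has an infinite torsion quotient with property RD if and only if it is non-elementary.
\end{corollary}

\begin{proof}
If $H$ is non-elementary, apply Theorem~\ref{thm:B} with $\Psi(r)=\max(1,C_H)(1+r)^3$. If $H$ is virtually cyclic, then a torsion quotient of $H$ has a cyclic torsion subgroup of finite index, so it is finite.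
\end{proof}

The key to Theorem~\ref{thm:B} is an estimate for a single step. We write $\langle\langle\,\cdot\,\rangle\rangle$ for normal closure.

\begin{theorem}\label{thm:C}
Let $G$ be a non-elementary hyperbolic group with finite symmetric generating set $S_0$, and let $g_0\in G$ have infinite order. There are $N_1\ge1$, $N_*$ and $C$ such that for every multiple $N\ge N_*$ of $N_1$ the group $G_N=G/\langle\langle g_0^N\rangle\rangle$ satisfies $\mathrm{RD}(C(1+r)^2)$.
\end{theorem}

The point is that $C$ does not depend on $N$ and that the exponent $2$ depends on nothing. We do not claim that this exponent is optimal, and we claim nothing about groups of bounded exponent.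

\subsection{Why the constant has to be uniform}

Suppose that $G$ satisfies $\mathrm{RD}(\Psi)$ with $\Psi(r)/(1+r)^2\to\infty$, and that we want $G_N$ to satisfy $\mathrm{RD}((1+\eta)\Psi)$. The constant $C$ depends on $G$ and $g_0$, and we have no control of it from one step of the sequence $(H_i)$ to the next. For $r$ beyond a threshold $R_0$ this does not matter, since there $C(1+r)^2\le\Psi(r)$. For $r\le R_0$ we want to use that $G_N$ and $G$ agree on a large ball. The operator norm is not determined by a ball, but rapid decay almost makes it so: in $G_N$,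
\[
\|\lambda(f)\|^{2n}=\|\lambda((f^**f)^n)\|\le C(1+2nR_0)^2\,\|(f^**f)^n\|_2 ,
\]
the $\ell^2$-norm on the right can be computed in $G$ as soon as the two groups agree on the ball of radius $2nR_0$, and the $2n$-th root of $C(1+2nR_0)^2$ tends to $1$. So $C$ determines $R_0$ and $n$, and then $N$ must be large compared with $nR_0$. If $C$ were allowed to depend on $N$, this order of choices would be circular.

Uniformity cannot come from the Cayley graphs of the groups $G_N$, whose hyperbolicity constants may be unbounded: the relation $g_0^N=1$ creates long cycles. Section~\ref{sec:model} treats by hand the case $G=F_2$ with $g_0$ a basis element. There every triangle has a center which is either a vertex or a whole cycle, and a convolution inequality (Lemma~\ref{lem:conv}) turns this into the bound $4(1+r)^2$. For general $G$ we fill the cycles with horoballs and obtain spaces $X_N$ that are uniformly hyperbolic (Section~\ref{sec:cusp}), we find the centers of triangles in $X_N$ (Section~\ref{sec:triangles}), and we bound the part of a cycle that an element of length $r$ can cross (Section~\ref{sec:length}). Section~\ref{sec:torsion}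 deduces Theorem~\ref{thm:B}.

\section{A convolution inequality and the groups $\mathbb{Z}/N*\mathbb{Z}$}\label{sec:model}

\subsection{Convolution through a subgroup}

A term $f(g)\xi(h)$ of the sum $(f*\xi)(x)$, where $gh=x$, corresponds to a triangle with vertices $1,g,x$; its side from $g$ to $x$ is the translate by $g$ of a side from $1$ to $h$. In a free group this triangle is a tripod with a center $u$, and $g=ub$, $h=b^{-1}c$, $x=uc$ as reduced products. If $|g|\le r$, then $u$ is one of at most $r+1$ prefixes of $x$. For fixed $u$ and $c$ the remaining sum $\sum_bf(ub)\xi(b^{-1}c)$ is an inner product, which the Cauchy--Schwarz inequality bounds without any loss; and each value $f(g)$ or $\xi(h)$ is used for at most $r+1$ positions of the center. The next lemma runs this argument when the center is a left coset of a subgroup $P$, which the three sides enter and leave at three points $u,v,w$. The set $D(h)$ lists the candidates for the pair (entry point, exit point) on the side from $1$ to $h$.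

\begin{lemma}\label{lem:conv}
Let $\Gamma$ be a group, $P$ a subgroup, $A\subset\Gamma$ a subset, $W\subset P$ a finite subset and $m\ge1$. Suppose that for each $h\in\Gamma$ we are given a set $D(h)$ of at most $m$ pairs $(u,v)\in\Gamma^2$ with $u^{-1}v\in P$, and that for all $g\in A$ and $h\in\Gamma$ there are $u,v,w\in\Gamma$ with
\begin{equation}\label{eq:center}
(u,v)\in D(g),\qquad(u,w)\in D(gh),\qquad(g^{-1}v,g^{-1}w)\in D(h),\qquad u^{-1}v\in W .
\end{equation}
Then $\|\lambda(f)\|\le(m^3|W|)^{1/2}\|f\|_2$ for every $f\in\mathbb{C}[\Gamma]$ supported in $A$.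
\end{lemma}

\begin{proof}
Since $\mathbb{C}[\Gamma]$ is dense in $\ell^2(\Gamma)$, it suffices to bound $\|f*\xi\|_2$ for $\xi\in\mathbb{C}[\Gamma]$, and since $|f*\xi|\le|f|*|\xi|$ we may assume $f,\xi\ge0$. For $u,b,c\in\Gamma$ define functions on $P$ by
\begin{align*}
F_{u,b}(p)&=\begin{cases}f(upb)&\text{if }(u,up)\in D(upb)\text{ and }p\in W,\\0&\text{otherwise,}\end{cases}\\
\Xi_{b,c}(p')&=\begin{cases}\xi(b^{-1}p'c)&\text{if }(b^{-1},b^{-1}p')\in D(b^{-1}p'c),\\0&\text{otherwise,}\end{cases}
\end{align*}
and put $\Phi_{u,c}=\sum_bF_{u,b}*\Xi_{b,c}$, with convolution taken on $P$. The map $(u,p,b)\mapsto(upb,(u,up))$ is injective, and so is $(b,p',c)\mapsto(b^{-1}p'c,(b^{-1},b^{-1}p'))$. Hence only finitely many of these functions are nonzero, and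
\begin{equation}\label{eq:mult}
\sum_{u,b}\|F_{u,b}\|_2^2\le\sum_gf(g)^2|D(g)|\le m\|f\|_2^2,\qquad\sum_{b,c}\|\Xi_{b,c}\|_2^2\le\sum_h\xi(h)^2|D(h)|\le m\|\xi\|_2^2 .
\end{equation}

Fix $x\in\Gamma$. For each $g\in\operatorname{supp}f$ choose $u,v,w$ as in \eqref{eq:center} for $g$ and $h=g^{-1}x$, and put
\[
p=u^{-1}v,\qquad b=v^{-1}g,\qquad p'=v^{-1}w,\qquad c=w^{-1}x .
\]
Then $g=upb$, $h=b^{-1}p'c$, $(u,up)=(u,v)$ and $(b^{-1},b^{-1}p')=(g^{-1}v,g^{-1}w)$, so $f(g)\xi(h)=F_{u,b}(p)\,\Xi_{b,c}(p')$. As $pp'=u^{-1}w$, this is the term with index $(b,p)$ of the double sum that defines $\Phi_{u,c}(u^{-1}w)$. Group the elements $g$ according to the pair $(u,w)\in D(x)$. Within a group, $u$ and $c$ are fixed, and distinct $g=upb$ give distinct indices $(b,p)$. All terms are nonnegative, so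
\[
(f*\xi)(x)\le\sum_{(u,w)\in D(x)}\Phi_{u,w^{-1}x}(u^{-1}w).
\]
Square, apply the Cauchy--Schwarz inequality to this sum of at most $m$ terms, and sum over $x$. The map $(x,u,w)\mapsto(u,w^{-1}x,u^{-1}w)$ is injective with values in $\Gamma\times\Gamma\times P$, so $\|f*\xi\|_2^2\le m\sum_{u,c}\|\Phi_{u,c}\|_2^2$.

Since $F_{u,b}$ is supported in $W$, inequality \eqref{eq:trivial} for the group $P$ gives $\|F_{u,b}*\Xi_{b,c}\|_2\le|W|^{1/2}\|F_{u,b}\|_2\|\Xi_{b,c}\|_2$. By the triangle inequality and the Cauchy--Schwarz inequality in $b$,
\[
\|\Phi_{u,c}\|_2^2\le|W|\Big(\sum_b\|F_{u,b}\|_2^2\Big)\Big(\sum_b\|\Xi_{b,c}\|_2^2\Big).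
\]
The first bracket depends only on $u$ and the second only on $c$. Summing over $u$ and $c$ and using \eqref{eq:mult} gives $\|f*\xi\|_2^2\le m\cdot|W|\cdot m\|f\|_2^2\cdot m\|\xi\|_2^2$.
\end{proof}

In our applications $A$ is the ball of radius $r$ and both $m$ and $|W|$ are linear in $r$; this is the origin of the exponent $\frac12(3+1)=2$. The subgroup $P$ will be finite, but of unbounded order, so taking $W=P$ would destroy uniformity.

\subsection{The model case}

Let $N\in\{2,3,\dots\}\cup\{\infty\}$, let $\Gamma=\langle a,b\mid a^N\rangle=P*\langle b\rangle$ with $P=\langle a\rangle$, and let $S=\{a^{\pm1},b^{\pm1}\}$. For $N=\infty$ this is the free group $F_2$, and for finite $N$ it is the quotient $G_N$ of $G=F_2$ with $g_0=a$.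

\begin{proposition}\label{prop:model}
For every $N$ the pair $(\Gamma,S)$ satisfies $\mathrm{RD}(4(1+r)^2)$.
\end{proposition}

\begin{proof}
By the normal form theorem for free products, every $g\in\Gamma$ is uniquely a product $s_1\cdots s_n$ of \emph{syllables} $s_i\in\{b,b^{-1}\}\cup(P\setminus\{1\})$ in which no two consecutive syllables lie in $P$ and no two consecutive syllables are mutually inverse. Write $g_i=s_1\cdots s_i$ for the prefixes. Give $b^{\pm1}$ weight $1$ and give $p\in P$ the weight $|p|_P$, its word length in $P$ with respect to $a^{\pm1}$. Right multiplication by an element of $S$ appends, deletes or modifies the last syllable, and it changes the total weight by at most $1$. So the total weight of $g$ is at most $|g|_S$; in particular $n\le|g|_S$, and each syllable of $g$ in $P$ has $|s_i|_P\le|g|_S$.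

Fix $r$. For an element $g=s_1\cdots s_n$ let $D(g)$ consist of the pairs $(g_i,g_i)$ with $i\le r$ and the pairs $(g_i,g_{i+1})$ with $i\le r$ and $s_{i+1}\in P$. Then $|D(g)|\le2(r+1)$. Let $W=\{p\in P:|p|_P\le r\}$, so that $|W|\le2r+1$. Now let $g=s_1\cdots s_n$ with $|g|_S\le r$, let $h=t_1\cdots t_l$ be arbitrary, and let $x=gh$. Let $k\le n\le r$ be maximal such that $t_i=s_{n+1-i}^{-1}$ for all $i\le k$. Then $x=s_1\cdots s_{n-k}\,t_{k+1}\cdots t_l$ and $g^{-1}g_{n-k}=h_k$.

\emph{Case I: $s_{n-k}$ and $t_{k+1}$ are not both present and in $P$.} By maximality of $k$ they are not mutually inverse, so the product above is the normal form of $x$. Put $u=v=w=g_{n-k}=x_{n-k}$. Then $g^{-1}v=g^{-1}w=h_k$, and \eqref{eq:center} holds.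

\emph{Case II: $s_{n-k},t_{k+1}\in P$.} By maximality $s_{n-k}t_{k+1}\ne1$, and the syllables $s_{n-k-1}$ and $t_{k+2}$, if present, are $b^{\pm1}$. So the normal form of $x$ is $s_1\cdots s_{n-k-1}(s_{n-k}t_{k+1})t_{k+2}\cdots t_l$. Put $u=g_{n-k-1}=x_{n-k-1}$, $v=g_{n-k}$ and $w=vt_{k+1}=x_{n-k}$. Then $(g^{-1}v,g^{-1}w)=(h_k,h_{k+1})$ and $u^{-1}v=s_{n-k}\in W$, and \eqref{eq:center} holds.

Lemma~\ref{lem:conv} gives the bound $\big((2r+2)^3(2r+1)\big)^{1/2}\le4(1+r)^2$.
\end{proof}

The Cayley graphs of these groups are not uniformly hyperbolic. The weight bound shows that $|p|_S=|p|_P$ for $p\in P$, so if $6\mid N$ the $N$-cycle through $1$ is a geodesic triangle with vertices $1,a^{N/3},a^{2N/3}$, and the midpoint $a^{N/6}$ of one side is at distance $N/6$ from the other two. The proof above does not see this, because in Case II it treats the whole cycle as the center and only records where the sides enter and leave it.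

For a general pair $(G,g_0)$ three things must be replaced: the normal form, by geodesics of a special shape in an auxiliary space; the exact coincidence of entry and exit points, by coincidence up to a bounded error; and the bound $|s_i|_P\le|g|_S$, by a Lipschitz estimate for nearest-point projections. All bounds must be independent of $N$.

\section{Fillings and their cusped spaces}\label{sec:cusp}

\subsection{Hyperbolic spaces and groups}

In a metric space put $(x|y)_t=\frac12\big(d(x,t)+d(y,t)-d(x,y)\big)$. The space is \emph{$\delta$-hyperbolic} if
\[
(x|z)_t\ge\min\{(x|y)_t,(y|z)_t\}-\delta\qquad\text{for all points }x,y,z,t ,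
\]
and \emph{hyperbolic} if this holds for some $\delta$. A geodesic triangle is \emph{$\delta$-slim} if each side lies in the closed $\delta$-neighborhood of the union of the other two. In a $\delta$-hyperbolic geodesic space all geodesic triangles are $4\delta$-slim. If all triangles are $\delta$-slim, then each side of a geodesic quadrilateral lies in the $2\delta$-neighborhood of the union of the other three: cut along a diagonal. Graphs are simple and are metrized by giving each edge length $1$; a point of an edge path is within $\frac12$ of a vertex of that path.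

A finitely generated group is \emph{hyperbolic} if its Cayley graphs are. We use three textbook facts about a hyperbolic group $G$.
\begin{enumerate}
\item[(H1)] $G$ has a finite presentation on any finite generating set.
\item[(H2)] If $g\in G$ has infinite order, its \emph{stable length} $\tau(g)=\lim_n|g^n|/n=\inf_n|g^n|/n$ is positive. (In any group, $\tau$ is invariant under conjugation and $\tau(g^a)=|a|\tau(g)$.)
\item[(H3)] If $G$ is non-elementary, it contains a free subgroup of rank two. In particular it contains elements of infinite order, and it has exponential growth: if the two free generators have length at most $l$, the $2^n$ positive words of length $n$ in them give $|B_G(nl)|\ge2^n$.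
\end{enumerate}

Uniform hyperbolicity will come from a local-to-global principle, the Cartan--Hadamard theorem of Gromov and Delzant--Gromov, in the form given by Coulon. Only the existence of such universal constants matters, not their values.

\begin{theorem}[{\cite[Theorem A.1]{Coulon}}]\label{thm:CH}
Let $\delta>0$ and $\sigma>10^7\delta$, and let $X$ be a length space. Suppose that every ball of radius $\sigma$ in $X$, with the metric of $X$, is $\delta$-hyperbolic, and that $\pi_1(X)$ is normally generated by free homotopy classes of loops of diameter less than $10^{-5}\sigma$. Then $X$ is $300\delta$-hyperbolic.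
\end{theorem}

\subsection{The quotients $G_N$}

From here to the end of Section~\ref{sec:length}, $G$, $S_0$ and $g_0$ are as in Theorem~\ref{thm:C}. To control the normal closure of $g_0^N$ one has to take into account all elements that normalize a power of $g_0$. The set
\[
E=\{x\in G: xg_0^nx^{-1}=g_0^{\pm n}\text{ for some }n\ge1\}
\]
is a virtually cyclic subgroup containing $g_0$ \cite{Olshanskii}. An infinite subgroup of a virtually cyclic group has finite index, so $\langle g_0\rangle$ has finite index in $E$, and $E$ is finitely generated. The intersection of the $E$-conjugates of $\langle g_0\rangle$ is a normal subgroup of finite index in $E$, of the form $\langle g_0^{N_1}\rangle$ with $N_1\ge1$. Conjugation by $e\in E$ sends the generator $g_0^{N_1}$ to a generator; together with the definition of $E$ this gives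
\begin{equation}\label{eq:E}
y\in E\iff yg_0^{N_1}y^{-1}=g_0^{\pm N_1}\qquad(y\in G).
\end{equation}
In particular $\langle g_0^N\rangle$ is normal in $E$ when $N_1\mid N$. This is why Theorem~\ref{thm:C} is restricted to multiples of $N_1$.

We shall use the theory of relatively hyperbolic groups, but only through the four results quoted as Theorems~\ref{thm:Bow}, \ref{thm:Osin}, \ref{thm:Osin2} and \ref{thm:GM}, so the definition of ``hyperbolic relative to $\{E\}$'' is not needed; the geometric consequence to keep in mind is Theorem~\ref{thm:GM}. A subgroup $E$ of a hyperbolic group $G$ is \emph{quasiconvex} if geodesics of the Cayley graph between elements of $E$ stay in a bounded neighborhood of $E$, and \emph{almost malnormal} if $xEx^{-1}\cap E$ is finite for all $x\notin E$.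

\begin{theorem}[{\cite[Theorem 7.11]{Bowditch}}]\label{thm:Bow}
A hyperbolic group is hyperbolic relative to $\{E\}$ if the subgroup $E$ is infinite, quasiconvex and almost malnormal.
\end{theorem}

Our subgroup $E$ satisfies these hypotheses. By (H2), $n\mapsto g_0^n$ is a quasi-isometric embedding of $\mathbb{Z}$ in $G$; hence $E\to G$ is a quasi-isometric embedding, and $E$ is quasiconvex because in a hyperbolic space a geodesic stays uniformly close to any quasigeodesic with the same endpoints. If $xEx^{-1}\cap E$ is infinite, it has finite index in both groups, so $x\langle g_0\rangle x^{-1}\cap\langle g_0\rangle\neq1$ and $xg_0^ax^{-1}=g_0^b$ with $a,b\ne0$. Then $|a|\tau(g_0)=|b|\tau(g_0)$, so $|a|=|b|$ by (H2), and $x\in E$.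

\begin{theorem}[{\cite[Theorem 1.1]{OsinInvent}}]\label{thm:Osin}
Let $G$ be hyperbolic relative to $\{E\}$. There is a finite set $F\subset G\setminus\{1\}$ such that, for every normal subgroup $M$ of $E$ with $M\cap F=\emptyset$, the map $E/M\to G/\langle\langle M\rangle\rangle$ is injective and $G/\langle\langle M\rangle\rangle$ is hyperbolic relative to the image of $E$. Moreover, for every finite $Q\subset G$ there is a finite set $F(Q)\subset G\setminus\{1\}$ such that $G\to G/\langle\langle M\rangle\rangle$ is injective on $Q$ whenever $M\cap F(Q)=\emptyset$.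
\end{theorem}

\begin{theorem}[{\cite[Corollary 2.41]{OsinMemoirs}}]\label{thm:Osin2}
A finitely generated group that is hyperbolic relative to hyperbolic (for example finite) subgroups is hyperbolic.
\end{theorem}

From now on $N$ is a multiple of $N_1$, $q=q_N\colon G\to G_N$ is the quotient map and $E_N=q(E)$. ``For $N$ large'' means for all multiples $N$ of $N_1$ above a bound that depends only on $G,S_0,g_0$ and on data fixed beforehand.

\begin{lemma}\label{lem:fill}
\begin{enumerate}
\item[(i)] For $N$ large, $G_N$ is hyperbolic, $E_N\cong E/\langle g_0^N\rangle$ is finite, and $q(g_0)$ has order exactly $N$.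
\item[(ii)] For every finite $Q\subset G$, the map $q_N$ is injective on $Q$ for $N$ large.
\end{enumerate}
\end{lemma}

\begin{proof}
A finite set of nontrivial elements contains finitely many powers $g_0^j$, all with $j\neq0$, so it misses $M=\langle g_0^N\rangle$ once $N$ exceeds these $|j|$. Theorem~\ref{thm:Osin} gives (ii) and the isomorphism $E_N\cong E/M$. This group is finite since $M$ has finite index in $E$, and the image of $g_0$ in it has order $N$ since $g_0$ has infinite order. Theorem~\ref{thm:Osin2} shows that $G_N$ is hyperbolic.
\end{proof}

Fix a finite symmetric set $S\subset G\setminus\{1\}$ that contains $S_0\setminus\{1\}$, the element $g_0$ and a generating set of $E$, and put $S_E=S\cap E$. Then $|\cdot|_S\le|\cdot|_{S_0}$ on $G$ and on $G_N$, so balls for $S_0$ lie in balls for $S$ of the same radius, and it suffices to prove Theorem~\ref{thm:C} for $S$. We take $N$ so large that $q$ is injective on $S\cup\{1\}$. Let $|\cdot|_E$ and $|\cdot|_{E_N}$ be the word lengths on $E$ and $E_N$ for $S_E$ and $q(S_E)$. Lifting a shortest word shows that every $\bar e\in E_N$ has a preimage $e\in E$ with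 $|e|_E=|\bar e|_{E_N}$. There is a constant $c_E\ge1$ with
\begin{equation}\label{eq:linear}
\#\{\bar e\in E_N:|\bar e|_{E_N}\le n\}\le\#\{e\in E:|e|_E\le n\}\le c_E(1+n)\qquad(n\in\mathbb{N}).
\end{equation}
Indeed, write the elements of $E$ as $g_0^je_i$ with right coset representatives $e_1=1,e_2,\dots,e_l$ of $\langle g_0\rangle$; right multiplication by an element of $S_E$ changes $j$ by a bounded amount, so $|j|$ is at most a constant times $|g_0^je_i|_E$.

\subsection{Cusped spaces}

The cosets of $E_N$ are the long cycles. We glue to each of them a graph in which points at distance $2^k$ on the cycle become adjacent after going up $k$ levels, as in a horoball of the hyperbolic plane.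

Let $\Lambda$ be a connected graph with vertex set $\Lambda^0$. The \emph{combinatorial horoball} over $\Lambda$ is the graph with vertex set $\Lambda^0\times\mathbb{N}$ and the following edges: a copy of each edge of $\Lambda$ at level $0$; vertical edges $(x,k)-(x,k+1)$; and, for $k\ge1$, an edge $(x,k)-(x',k)$ whenever $0<d_\Lambda(x,x')\le2^k$. The \emph{cusped space} $X$ is the graph with vertex set $G\times\mathbb{N}$ and edges
\begin{itemize}
\item $(x,0)-(xs,0)$ for $s\in S$,
\item $(x,k)-(x,k+1)$ for $k\ge0$ (\emph{vertical} edges),
\item $(x,k)-(xe,k)$ for $k\ge1$ and $e\in E$ with $0<|e|_E\le2^k$.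
\end{itemize}
The graph $X_N$ is defined in the same way from $G_N$, $q(S)$, $E_N$ and $|\cdot|_{E_N}$. Non-vertical edges are \emph{horizontal}. The \emph{depth} of $(x,k)$ is $k$; extended affinely over edges, depth is a $1$-Lipschitz function. ``Up'' means toward greater depth. We identify $x$ with $(x,0)$, so the depth-$0$ part is the Cayley graph for $S$. Both graphs are connected and locally finite, and $G$, $G_N$ act on them by left multiplication, preserving depth and transitively on the vertices of each depth.

The \emph{horoball} of a coset $tE_N$ is the subgraph of $X_N$ on $tE_N\times\mathbb{N}$ formed by the vertical edges, the horizontal edges of depth at least $1$, and the $q(S_E)$-edges at depth $0$. It is the combinatorial horoball over the Cayley graph of $(E_N,q(S_E))$. Every edge at a vertex of positive depth belongs to the horoball of that vertex. Hence an edge path whose interior vertices have positive depth, and which is not a single edge at depth $0$, lies in one horoball.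

\begin{theorem}[{\cite[Theorems 3.25 and 3.8]{GrovesManning}}]\label{thm:GM}
Since $G$ is hyperbolic relative to $\{E\}$, the cusped space $X$ is hyperbolic. Combinatorial horoballs over connected graphs are hyperbolic with a universal constant.
\end{theorem}

Let $q$ also denote the map $(x,k)\mapsto(q(x),k)$ on vertices.

\begin{lemma}\label{lem:lift}
The map $q$ sends adjacent vertices of $X$ to equal or adjacent vertices of $X_N$, so it does not increase distances. Every edge path in $X_N$ lifts to an edge path of the same length in $X$, starting at any prescribed preimage of its initial vertex.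
\end{lemma}

\begin{proof}
The first claim holds because $|q(e)|_{E_N}\le|e|_E$. For the second, lift edge by edge. Vertical edges and $q(S)$-edges lift to edges of the same kind. An edge $(\bar x,k)-(\bar x\bar e,k)$ with $0<|\bar e|_{E_N}\le2^k$ lifts, from $(x,k)$, to $(x,k)-(xe,k)$ with $q(e)=\bar e$ and $|e|_E=|\bar e|_{E_N}$.
\end{proof}

\subsection{Uniform hyperbolicity}

A ball of fixed radius in $X_N$ looks like a ball in $X$ if its center is shallow and like a ball in a horoball if its center is deep, so it is hyperbolic with a constant independent of $N$. The Cayley graphs of the $G_N$ are locally hyperbolic in the same uniform sense; what the horoballs add is that the long loop labeled $g_0^N$ is filled by cells of bounded size, so that Theorem~\ref{thm:CH} applies.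

\begin{proposition}\label{prop:unif}
There is an integer $\delta\ge1$ such that for all large $N$ geodesic triangles in $X_N$ are $\delta$-slim.
\end{proposition}

\begin{proof}
Let $\delta_0$ be such that $X$ and all combinatorial horoballs over connected graphs are $\delta_0$-hyperbolic, and put $\delta_1=\delta_0+3$.

\emph{Step 1: for each $R\in\mathbb{N}$ and $N$ large (depending on $R$), the set of vertices of $B(z,R)$ is $\delta_0$-hyperbolic for every vertex $z$ of $X_N$.} Suppose first that $z$ has depth greater than $2R$. Every vertex of $B(z,2R)$ is reached from $z$ through vertices of positive depth, so it has positive depth and lies in the horoball of $z$. A geodesic of $X_N$ between two vertices of $B(z,R)$ has length at most $2R$, so each of its vertices is within $R$ of an endpoint and lies in $B(z,2R)$. Thus the geodesic lies in the horoball, and on the vertices of $B(z,R)$ the metric of $X_N$ equals that of the horoball.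

Suppose now that $z$ has depth $k\le2R$. After a translation, $z=(1,k)$; let $\tilde z=(1,k)\in X$. The ball $B_X(\tilde z,3R)$ lies in $B_X((1,0),5R)$, which has finitely many vertices, so by Lemma~\ref{lem:fill}(ii), for $N$ large, $q$ is injective on the vertices of $B_X(\tilde z,3R)$ for all $k\le2R$ at once. By Lemma~\ref{lem:lift}, $q$ maps the vertices of $B_X(\tilde z,R)$ onto those of $B(z,R)$. It preserves their distances: given vertices $a,b\in B_X(\tilde z,R)$, lift a geodesic from $q(a)$ to $q(b)$, of length at most $2R$, starting at $a$. The lift ends at a vertex $b'\in B_X(\tilde z,3R)$ with $q(b')=q(b)$, so $b'=b$ and $d_X(a,b)\le d_{X_N}(q(a),q(b))$. The reverse inequality is in Lemma~\ref{lem:lift}.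

\emph{Step 2: for each $\sigma>0$ and $N$ large (depending on $\sigma$), all balls of radius $\sigma$ in $X_N$ are $\delta_1$-hyperbolic.} Take an integer $R\ge\sigma+1$. Let $o$ be a point of $X_N$ and $z$ a vertex within $\frac12$ of $o$. Every point of $B(o,\sigma)$ is within $\frac12$ of a vertex, which lies in $B(z,R)$. Replacing four points by such vertices changes distances by at most $1$ and the products $(x|y)_t$ by at most $\frac32$, so each side of the four-point inequality moves by at most $\frac32$.

\emph{Step 3: short loops generate.} By (H1) there is a finite presentation $G=\langle S\mid\mathcal{R}_0\rangle$. Let $M$ be the maximum of $5$ and the lengths of the words in $\mathcal{R}_0$, and let $Z$ be obtained from $X_N$ by gluing a disc along every closed edge path of length at most $M$. We show that $Z$ is simply connected; then $\pi_1(X_N)$ is normally generated by loops of length at most $M$.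

Consider a horizontal edge $(x,k)-(xe,k)$ with $k\ge1$. Split a shortest word for $e$ to write $e=e'e''$ with $|e'|_{E_N},|e''|_{E_N}\le2^{k-1}$. The closed path
\[
(x,k),\ (x,k-1),\ (xe',k-1),\ (xe,k-1),\ (xe,k),\ (x,k),
\]
with trivial steps omitted, has length at most $5$; when $k=1$ its lower edges are $q(S_E)$-edges. So in $Z$ the edge can be traded for a path whose horizontal edges have depth $k-1$. After finitely many trades, a closed edge path has all its horizontal edges at depth $0$. Its portions at positive depth are then vertical backtracks, and canceling them leaves a freely homotopic closed path at depth $0$, based at some $x$. Its label is a word in $S$ that is trivial in $G_N=\langle S\mid\mathcal{R}_0,g_0^N\rangle$, where $g_0^N$ is the word with $N$ letters $g_0\in S_E$. In the free group on $S$ this word is a product of conjugates of relators and their inverses, and paths from $x$ whose labels are equal in the free group differ by backtracks. It remains to contract closed paths labeled by relators. Those labeled by words in $\mathcal{R}_0$ bound discs of $Z$. A closed path labeled $g_0^N$ runs along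 $q(S_E)$-edges in one coset $tE_N$. For each of its edges $(y,0)-(y',0)$, the edge $(y,j)-(y',j)$ exists at every depth $j$, and consecutive ones bound squares with vertical edges; so the path can be pushed up to any depth $k\ge1$. If $2^k$ is at least the diameter of the finite group $E_N$, distinct vertices of $tE_N\times\{k\}$ are adjacent, and the path is coned off to one of its vertices by triangles.

\emph{Conclusion.} Neither $\delta_1$ nor $M$ depends on $N$. Fix $\sigma>\max(10^7\delta_1,10^5M)$ and take $N$ large as in Step 2. By Theorem~\ref{thm:CH}, $X_N$ is $300\delta_1$-hyperbolic, so any integer $\delta\ge1200\delta_1$ works.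
\end{proof}

\section{Centers of triangles in $X_N$}\label{sec:triangles}

In this section and the next, $N$ is large and
\[
\Gamma=G_N,\qquad P=E_N,\qquad|\cdot|_P=|\cdot|_{E_N},\qquad d=d_{X_N},\qquad\kappa=\delta+1,\qquad K=6\kappa .
\]
The Cayley graph of $\Gamma$ is a subgraph of $X_N$, so $d(\gamma,\gamma')\le|\gamma^{-1}\gamma'|_S$. Let
\[
Y=\{y\in G:d_X(1,y)\le2K\},\qquad V=|Y| .
\]
The set $Y$ is finite and does not depend on $N$. It bounds the error terms uniformly:
\begin{equation}\label{eq:V}
\#\{\gamma\in\Gamma:d(z,\gamma)\le K\}\le V\qquad\text{for every vertex $z$ of }X_N .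
\end{equation}
Indeed, let $z=(t,j)$ and $d(z,\gamma)\le K$. Then $j\le K$, so $d(1,t^{-1}\gamma)=d(t,\gamma)\le2K$, and lifting a geodesic from $1$ shows $t^{-1}\gamma\in q(Y)$.

\subsection{Tame geodesics}

Let $\alpha$ be a geodesic edge path between vertices of depth $0$. An \emph{excursion} of $\alpha$ is a subpath of length at least $2$ from a vertex $a$ of depth $0$ to a vertex $b$ of depth $0$ whose interior vertices have positive depth. It lies in one horoball, so $a^{-1}b\in P$. Every vertex of $\alpha$ of positive depth lies on exactly one excursion. Excursions play the part of the syllables in $P$ of Section~\ref{sec:model}. To compare the points where two geodesics enter a horoball, we want them to leave depth $0$ in the simplest way. An excursion is \emph{regular} if it goes vertically up from $(a,0)$ to some $(a,k)$, then horizontally at depth $k$ to $(b,k)$, then vertically down to $(b,0)$. The geodesic $\alpha$ is \emph{tame} if all its excursions are regular. Reverses and translates of tame geodesics are tame.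

\begin{lemma}\label{lem:tame}
Any two vertices of depth $0$ are joined by a tame geodesic.
\end{lemma}

\begin{proof}
Take any geodesic edge path and an excursion of it from $a$ to $b$, with maximal depth $k\ge1$ and horizontal steps $e_1,\dots,e_n\in P$, in order. Then $b=ae_1\cdots e_n$, $0<|e_i|_P\le2^k$, and the excursion has at least $2k$ vertical edges. The path that goes up $k$ levels from $a$, makes the steps $e_1,\dots,e_n$ at depth $k$ and comes down has the same endpoints and length $2k+n$, which is at most the length of the excursion. So it is geodesic. Replace each excursion in this way.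
\end{proof}

For each $h\in\Gamma$ fix a tame geodesic $\alpha_h$ from $1$ to $h$. For $\rho\in\mathbb{N}$ let $D_\rho(h)$ be the set of pairs $(u,v)\in\Gamma^2$ with $u^{-1}v\in P$ such that
\begin{enumerate}
\item[(I)] $u=v$ and $d(u,y)\le K$ for some vertex $y$ of $\alpha_h$ with $d(1,y)\le\rho$, or
\item[(II)] $d(u,a)\le K$ and $d(v,b)\le K$ for some excursion of $\alpha_h$ from $a$ to $b$ with $d(1,a)\le\rho$.
\end{enumerate}
At most $\rho+1$ vertices of $\alpha_h$ are within $\rho$ of $1$, and distinct excursions have distinct initial vertices. By \eqref{eq:V},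
\begin{equation}\label{eq:m}
|D_\rho(h)|\le(\rho+1)(V+V^2)\le2V^2(\rho+1).
\end{equation}
In (II) only the initial point $a$ is required to be near $1$. The end point $b$ may be far away, but it is determined by $a$, and this is all that the count needs.

\subsection{Entry points and centers}

Two geodesics from the same point that come close to each other deep in a horoball must have entered it at nearby points. This is where regularity of excursions is used.

\begin{lemma}\label{lem:entry}
Let $\beta,\beta'$ be tame geodesics starting at the same vertex $o$ of depth $0$. Let $y\in\beta$ and $y'\in\beta'$ be vertices of depth greater than $2\kappa$ with $d(y,y')\le2\kappa$, and let $a,a'$ be the initial points of the excursions containing $y,y'$. Then $d(a,a')\le2\kappa$.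
\end{lemma}

\begin{proof}
By symmetry assume $d(o,a)\ge d(o,a')$. Consider the triangle formed by the parts $\beta[o,y]$, $\beta'[o,y']$ and a geodesic $[y,y']$. Every point of $[y,y']$ is within $\kappa$ of $y$ or $y'$, so it has depth greater than $\kappa>\delta$, and the point $a\in\beta[o,y]$, of depth $0$, is not within $\delta$ of it. By slimness $a$ is within $\delta$ of a point of $\beta'[o,y']$, so there is a vertex $z'$ of $\beta'[o,y']$ with $d(a,z')\le\kappa$. It suffices to show that $d(z',a')\le\kappa$.

If $d(o,z')\le d(o,a')$, then, as both points lie on the geodesic $\beta'$ from $o$,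
\[
d(z',a')=d(o,a')-d(o,z')\le d(o,a)-d(o,z')\le d(a,z')\le\kappa .
\]
Otherwise $z'$ lies on the excursion that starts at $a'$, between $a'$ and $y'$. Its depth is at most $d(a,z')\le\kappa$, which is less than the depth of $y'$. Along a regular excursion the depth does not increase after the ascending part, so $z'$ is on the ascending part, and $d(a',z')$ is the depth of $z'$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\fill[gray!12] (-0.9,0) rectangle (8.9,3);
\draw[dashed] (-0.9,0) -- (8.9,0) node[right] {$tP$};
\draw[thick] (0.25,-1.2) -- (0.5,0) -- (0.5,1.9) -- (3.75,1.9) -- (3.75,0) -- (4,-1.2);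
\draw[thick] (4,-1.2) -- (4.25,0) -- (4.25,1.9) -- (7.5,1.9) -- (7.5,0) -- (7.75,-1.2);
\draw[thick] (0.25,-1.2) -- (0,0) -- (0,2.4) -- (8,2.4) -- (8,0) -- (7.75,-1.2);
\fill (0,0) circle (1.6pt) (0.5,0) circle (1.6pt) (3.75,0) circle (1.6pt) (4.25,0) circle (1.6pt) (7.5,0) circle (1.6pt) (8,0) circle (1.6pt);
\fill (0.25,-1.2) circle (1.6pt) (4,-1.2) circle (1.6pt) (7.75,-1.2) circle (1.6pt) (3.75,1.9) circle (1.6pt) (4.25,1.9) circle (1.6pt) (4,2.4) circle (1.6pt);
\node[below] at (0.25,-1.2) {$1$}; \node[below] at (4,-1.2) {$g$}; \node[below] at (7.75,-1.2) {$x=gh$};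
\node[above left] at (0,0) {$a_3$}; \node[above right] at (0.5,0) {$u=a_1$}; \node[above left] at (3.75,0) {$v=b_1$};
\node[above right] at (4.25,0) {$a_2$}; \node[above left] at (7.5,0) {$w=b_2$}; \node[above right] at (8,0) {$b_3$};
\node[below left] at (3.75,1.9) {$y_1$}; \node[below right] at (4.25,1.9) {$y_2$}; \node[above] at (4,2.4) {$y_3$};
\node[below] at (2,1.9) {$\alpha_g$}; \node[below] at (6,1.9) {$g\alpha_h$}; \node[above] at (2,2.4) {$\alpha_x$};
\end{tikzpicture}
\caption{A triangle of tame geodesics with vertices $1$, $g$, $x=gh$ whose three sides come close to one another, at $y_1,y_2,y_3$, deep in the horoball (shaded, depth increasing upward) of a coset $tP$. Each side makes an excursion from $a_i$ to $b_i$. The two sides issuing from a vertex of the triangle enter the horoball at points that are at most $2\kappa$ apart.}\label{fig:triangle}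
\end{figure}

\begin{lemma}\label{lem:center}
Let $g,h\in\Gamma$ with $|g|_S\le r$, and put $x=gh$ and $\rho=r+K$. There are $u,v,w\in\Gamma$ with
\[
(u,v)\in D_\rho(g),\qquad(u,w)\in D_\rho(x),\qquad(g^{-1}v,g^{-1}w)\in D_\rho(h),
\]
such that either $u=v$, or $u$ and $v$ are the initial and final points of an excursion of $\alpha_g$ of maximal depth greater than $2\kappa$.
\end{lemma}

\begin{proof}
Consider the triangle with sides $\alpha_g$, $g\alpha_h$ and $\alpha_x$. The points of $\alpha_x$ within $\delta$ of $\alpha_g$ form a closed set containing $1$, those within $\delta$ of $g\alpha_h$ form a closed set containing $x$, and by slimness the two sets cover $\alpha_x$. By connectedness some point lies in both. Replacing it and the two nearby points by nearest vertices on the respective sides, we obtain vertices $y_1\in\alpha_g$, $y_2\in g\alpha_h$, $y_3\in\alpha_x$ at pairwise distance at most $2\delta+1\le2\kappa$. Every vertex of $\alpha_g$ is within $d(1,g)\le r$ of both $1$ and $g$.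

\emph{Case I: $y_3=(t,j)$ with $j\le4\kappa$.} Put $u=v=w=t$. This vertex is within $4\kappa+2\kappa=K$ of $y_1,y_2,y_3$. Moreover $d(1,y_1)\le r$, $d(1,y_3)\le d(1,y_1)+2\kappa\le\rho$ and $d(1,g^{-1}y_2)=d(g,y_2)\le d(g,y_1)+2\kappa\le\rho$. The three memberships hold by (I), using the vertices $y_1\in\alpha_g$, $y_3\in\alpha_x$ and $g^{-1}y_2\in\alpha_h$.

\emph{Case II: $y_3$ has depth greater than $4\kappa$} (Figure~\ref{fig:triangle}). Geodesics from $y_3$ to $y_1$ and $y_2$ have length at most $2\kappa$, so they stay at depth greater than $2\kappa$. Hence $y_1,y_2,y_3$ have depth greater than $2\kappa$ and lie in the horoball of one coset $tP$. Let $y_i$ lie on the excursion from $a_i$ to $b_i$ of its side; all six endpoints are in $tP$. Apply Lemma~\ref{lem:entry} at $o=1$ to $\alpha_g$ and $\alpha_x$, at $o=g$ to the reverse of $\alpha_g$ and to $g\alpha_h$, and at $o=x$ to the reverses of $g\alpha_h$ and $\alpha_x$. This gives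
\[
d(a_1,a_3)\le2\kappa,\qquad d(b_1,a_2)\le2\kappa,\qquad d(b_2,b_3)\le2\kappa .
\]
Put $u=a_1$, $v=b_1$, $w=b_2$. The memberships hold by (II): for $g$ with the excursion from $a_1$ to $b_1$, as $d(1,a_1)\le r$; for $x$ with the excursion from $a_3$ to $b_3$, as $d(1,a_3)\le d(1,a_1)+2\kappa\le\rho$; and for $h$ with the excursion from $g^{-1}a_2$ to $g^{-1}b_2$, as $d(g,a_2)\le d(g,b_1)+2\kappa\le\rho$.
\end{proof}

\section{The length of the peripheral part and proof of Theorem~\ref{thm:C}}\label{sec:length}

To apply Lemma~\ref{lem:conv} we need a small set $W\subset P$ containing all elements $u^{-1}v$. The bound $d(u,v)\le r$ is not enough: an element $p$ with $|p|_P\le2^k$ has $d(1,p)\le2k+1$, so a ball of radius $r$ in $X_N$ can contain exponentially many elements of $P$, up to all of them. We must use that $g$ is short in the Cayley graph, not only in $X_N$. The plan is to recognize $u$ and $v$ as nearest-point projections of $1$ and $g$ to the coset, to show that the projection moves a $d$-bounded amount along each edge of the Cayley graph, and to show that $d$-bounded elements of $P$ are $|\cdot|_P$-bounded,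 uniformly in $N$.

Fix a coset $tP\subset\Gamma$, and for each $x\in\Gamma$ let $\pi(x)$ be a point of $tP$ that is $d$-nearest to $x$.

\begin{lemma}\label{lem:proj}
\begin{enumerate}
\item[(a)] For $x\in\Gamma$ and $k\ge0$, a geodesic from $x$ to $\pi(x)$ followed by the vertical path from $\pi(x)$ to $(\pi(x),k)$ is a geodesic.
\item[(b)] If $x,x'\in\Gamma$ and $d(x,x')\le1$, then $d(\pi(x),\pi(x'))\le4\kappa$.
\item[(c)] Let $o\in\Gamma$, $a\in tP$ and $k>\delta$. If some geodesic edge path $\alpha$ from $o$ to $(a,k)$ passes through $a$, then $d(\pi(o),a)\le2\kappa$.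
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $k\ge1$ and take any edge path from $x$ to $(\pi(x),k)$. After its last vertex $z$ of depth $0$ the path stays at positive depth, so this final part lies in the horoball of $tP$, and $z\in tP$. The path needs at least $d(x,\pi(x))$ steps to reach $z$ and at least $k$ more to reach depth $k$.

(b) Put $p=\pi(x)$, $p'=\pi(x')$ and take $k\ge1$ with $2^k\ge|p^{-1}p'|_P$, so that $d((p,k),(p',k))\le1$. Let $\tau$ from $x$ through $p$ to $(p,k)$, and $\tau'$ from $x'$ through $p'$ to $(p',k)$, be geodesics as in (a). Complete them to a quadrilateral by two geodesics $[x,x']$ and $[(p,k),(p',k)]$ of length at most $1$. The point $p$ is within $2\delta$ of a point of $\tau'$, hence within $2\delta+\frac12$ of a vertex of $\tau'$, or within $2\delta$ of a point of a short side, hence within $2\delta+1$ of an endpoint of $\tau'$. So there is a vertex $z'\in\tau'$ with $d(p,z')\le2\delta+1=2\kappa-1$. Then $|d(x',z')-d(x,p)|\le d(x,x')+d(p,z')\le2\kappa$, and $|d(x,p)-d(x',p')|\le1$ because these are the distances from $x$ and $x'$ to $tP$. Since $z'$ and $p'$ lie on the geodesic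 $\tau'$ from $x'$, we get $d(z',p')=|d(x',z')-d(x',p')|\le2\kappa+1$, and $d(p,p')\le4\kappa$.

(c) Put $p=\pi(o)$ and choose $j_0\ge k$ with $2^{j_0}\ge|p^{-1}a|_P$. Consider the triangle with sides $\alpha$, a geodesic $\beta$ from $o$ through $p$ to $(p,j_0)$ as in (a), and a geodesic edge path $\eta$ from $(a,k)$ to $(p,j_0)$. Going up to $(a,j_0)$ and across shows that $\eta$ has length at most $j_0-k+1$. A vertex of depth $j<k$ on $\eta$ would force length at least $(k-j)+(j_0-j)\ge j_0-k+2$. So $\eta$ stays at depth at least $k>\delta$, and $a$ is not within $\delta$ of $\eta$. By slimness there is a vertex $z\in\beta$ with $d(a,z)\le\kappa$. If $z=(p,j)$ is on the vertical part, then $d(z,p)=j\le d(a,z)\le\kappa$. If $z$ lies between $o$ and $p$, then $d(o,z)+d(z,p)=d(o,p)\le d(o,a)\le d(o,z)+d(z,a)$, so again $d(z,p)\le\kappa$. In both cases $d(a,p)\le2\kappa$.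
\end{proof}

For the last step, an element $p\in P$ close to $1$ in $X_N$ lifts to an element $y$ of the fixed finite set $Y$, but a priori $y$ lies only in $E\cdot\ker q$. The characterization \eqref{eq:E} of $E$ by an equation allows us to test membership in $E$ after applying $q$. Let
\[
Q_0=\{yg_0^{N_1}y^{-1}:y\in Y\}\cup\{g_0^{N_1},g_0^{-N_1}\},\qquad L=\max\{|y|_E:y\in Y\cap E\}.
\]
Both are independent of $N$, and we take $N$ so large that $q$ is injective on $Q_0$.

\begin{lemma}\label{lem:T}
If $p\in P$ and $d(1,p)\le2K$, then $|p|_P\le L$.
\end{lemma}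

\begin{proof}
By Lemma~\ref{lem:lift}, $p=q(y)$ with $y\in Y$, and $p=q(e)$ with $e\in E$ because $P=q(E)$. By \eqref{eq:E}, $q(yg_0^{N_1}y^{-1})=q(eg_0^{N_1}e^{-1})=q(g_0^{\pm N_1})$. Injectivity on $Q_0$ gives $yg_0^{N_1}y^{-1}=g_0^{\pm N_1}$, so $y\in E$ by \eqref{eq:E}, and $|p|_P\le|y|_E\le L$.
\end{proof}

\begin{lemma}\label{lem:length}
In Lemma~\ref{lem:center} one has $|u^{-1}v|_P\le L(r+2)$.
\end{lemma}

\begin{proof}
Assume $u\ne v$, and let $\pi$ be the projection to the coset $uP=vP$. The excursion of $\alpha_g$ from $u$ to $v$ is regular of maximal depth $k>2\kappa>\delta$. So the initial part of $\alpha_g$ is a geodesic from $1$ through $u$ to $(u,k)$, and the initial part of its reverse is a geodesic from $g$ through $v$ to $(v,k)$. Lemma~\ref{lem:proj}(c) gives $d(u,\pi(1))\le2\kappa$ and $d(\pi(g),v)\le2\kappa$. Let $1=x_0,x_1,\dots,x_n=g$ with $n\le r$ be a path in the Cayley graph for $S$. Then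
\[
u^{-1}v=\big(u^{-1}\pi(x_0)\big)\big(\pi(x_0)^{-1}\pi(x_1)\big)\cdots\big(\pi(x_{n-1})^{-1}\pi(x_n)\big)\big(\pi(x_n)^{-1}v\big)
\]
is a product of at most $r+2$ elements of $P$, each within $d$-distance $4\kappa\le2K$ of $1$ by Lemma~\ref{lem:proj}(b). Apply Lemma~\ref{lem:T} to each factor.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The constants were fixed in the order $N_1,S,c_E,\delta,K,Y,V,L$, each depending only on $G,S_0,g_0$. Let $N_*$ be such that, for all multiples $N\ge N_*$ of $N_1$, the conclusions of Lemma~\ref{lem:fill}(i) and Proposition~\ref{prop:unif} hold and $q_N$ is injective on $S\cup\{1\}$ and on $Q_0$. No condition on $N$ involves $r$. Fix such an $N$ and $r\in\mathbb{N}$, and apply Lemma~\ref{lem:conv} to $\Gamma=G_N$, $P=E_N$, $A=\{g:|g|_S\le r\}$, $D=D_{r+K}$ and $W=\{p\in P:|p|_P\le L(r+2)\}$. Condition \eqref{eq:center} holds by Lemmas~\ref{lem:center} and \ref{lem:length}. By \eqref{eq:m} and \eqref{eq:linear},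
\[
m=2V^2(r+K+1)\le2V^2(K+1)(1+r),\qquad|W|\le c_E(1+L(r+2))\le c_E(1+2L)(1+r).
\]
Hence $\|\lambda(f)\|\le C(1+r)^2\|f\|_2$ for $f$ supported in $A$, with $C=\big(8V^6(K+1)^3c_E(1+2L)\big)^{1/2}\ge1$. The set $A$ contains the ball of radius $r$ for the image of $S_0$.
\end{proof}

\section{Infinite torsion quotients}\label{sec:torsion}

\subsection{Transfer along a map that is injective on a ball}

For a homomorphism $\theta\colon\Gamma'\to\Gamma''$ and $f\in\mathbb{C}[\Gamma']$ let $(\theta_*f)(y)=\sum_{\theta(x)=y}f(x)$. This is the linear extension of $\theta$ to group algebras, so $\theta_*$ respects convolution and the involution.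

\begin{lemma}\label{lem:transfer}
Let $\theta\colon\Gamma'\to\Gamma''$ be an epimorphism that maps a finite symmetric generating set of $\Gamma'$ onto the chosen generating set of $\Gamma''$ and is injective on $B_{\Gamma'}(n)$. Then for $j\le n$ the map $\theta_*$ is an $\ell^2$-isometric bijection from the functions supported in $B_{\Gamma'}(j)$ onto the functions supported in $B_{\Gamma''}(j)$. If $f_i$ is supported in $B_{\Gamma'}(r_i)$ and $r_1+\dots+r_l\le n$, then $\|\theta_*f_1*\cdots*\theta_*f_l\|_2=\|f_1*\cdots*f_l\|_2$.
\end{lemma}

\begin{proof}
Lifting words shows that $\theta$ maps $B_{\Gamma'}(j)$ onto $B_{\Gamma''}(j)$ for every $j$, and for $j\le n$ this is a bijection. The product $f_1*\cdots*f_l$ is supported in $B_{\Gamma'}(n)$, and $\theta_*$ sends it to $\theta_*f_1*\cdots*\theta_*f_l$.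
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
By (H3) there is $g_0\in H$ of infinite order; let $C_H$ be the constant of Theorem~\ref{thm:C} for $G=H$ and this $g_0$. Let $f$ be supported in $B_H(r)$ and $\xi$ in $B_H(t)$. For $N$ large, $q=q_N$ is injective on $B_H(r+t)$ by Lemma~\ref{lem:fill}(ii), so
\[
\|f*\xi\|_2=\|q_*f*q_*\xi\|_2\le C_H(1+r)^2\|q_*f\|_2\|q_*\xi\|_2=C_H(1+r)^2\|f\|_2\|\xi\|_2 .
\]
Since $\mathbb{C}[H]$ is dense in $\ell^2(H)$, this bounds $\|\lambda(f)\|$.
\end{proof}

\subsection{One step}

\begin{proposition}\label{prop:step}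
Let $G$ be a non-elementary hyperbolic group with finite symmetric generating set $S_0$, satisfying $\mathrm{RD}(\Psi')$ where $\Psi'(r)/(1+r)^2\to\infty$. Let $g_0\in G$ have infinite order, let $\eta>0$ and $n_0\in\mathbb{N}$. Then for all sufficiently large multiples $N$ of $N_1$, the group $G_N$ is non-elementary hyperbolic, $G\to G_N$ is injective on $B_G(n_0)$, the image of $g_0$ has order exactly $N$, and $G_N$ satisfies $\mathrm{RD}((1+\eta)\Psi')$.
\end{proposition}

\begin{proof}
Hyperbolicity, injectivity and the order of $g_0$ are given by Lemma~\ref{lem:fill}. Let $C\ge1$ and $N_*$ be as in Theorem~\ref{thm:C}.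

\emph{$G_N$ is non-elementary.} By (H3), $G$ has exponential growth, so there is $r_0$ with $|B_G(r_0)|>C^2(1+r_0)^4$. For $N\ge N_*$ so large that $q_N$ is injective on $B_G(r_0)$, we have $|B_{G_N}(r_0)|>C^2(1+r_0)^4$, and $G_N$ is not amenable by \eqref{eq:amenable}. Virtually cyclic groups are amenable, so $G_N$ is non-elementary.

\emph{Rapid decay.} Choose $R_0\ge1$ with $C(1+r)^2\le\Psi'(r)$ for all $r\ge R_0$. For these $r$ the required bound follows from Theorem~\ref{thm:C}. Since $(C(1+2nR_0)^2)^{1/2n}\to1$ as $n\to\infty$, we can fix $n\ge1$ with $C(1+2nR_0)^2\le(1+\eta)^{2n}$. Neither $R_0$ nor $n$ depends on $N$. Let $N\ge N_*$ be so large that $q=q_N$ is injective on $B_G(2nR_0)$. Let $r\le R_0$ and let $\bar f$ be supported in $B_{G_N}(r)$. By Lemma~\ref{lem:transfer}, $\bar f=q_*f$ with $f$ supported in $B_G(r)$ and $\|f\|_2=\|\bar f\|_2$. The functions $f^*$ and $\bar f^*$ are supported in the same balls because $S_0$ is symmetric, so $(\bar f^**\bar f)^n$ is supported in $B_{G_N}(2nR_0)$. For a bounded operator $T$ on a Hilbert space, $T^*T$ is self-adjoint of norm $\|T\|^2$, so $\|(T^*T)^n\|=\|T\|^{2n}$.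 Using this, Theorem~\ref{thm:C}, Lemma~\ref{lem:transfer} and the first inequality of \eqref{eq:trivial} in $G$, in this order, we obtain
\begin{align*}
\|\lambda(\bar f)\|^{2n}=\|\lambda((\bar f^**\bar f)^n)\|&\le C(1+2nR_0)^2\,\|(\bar f^**\bar f)^n\|_2=C(1+2nR_0)^2\,\|(f^**f)^n\|_2\\
&\le C(1+2nR_0)^2\,\|\lambda((f^**f)^n)\|\le(1+\eta)^{2n}\|\lambda(f)\|^{2n}.
\end{align*}
Hence $\|\lambda(\bar f)\|\le(1+\eta)\|\lambda(f)\|\le(1+\eta)\Psi'(r)\|f\|_2=(1+\eta)\Psi'(r)\|\bar f\|_2$.
\end{proof}

The hypothesis $\Psi'(r)/(1+r)^2\to\infty$ is used only to produce $R_0$. With $\Psi'(r)=c(1+r)^2$ and $c<C$ there is no such threshold, and the argument controls only radii that are bounded in terms of $N$.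

\subsection{The limit groups}

We prove parts (2) and (3) of Theorem~\ref{thm:B} with one construction, which makes a binary choice at each step. Fix $\eta_i>0$ with $\prod_{i\ge1}(1+\eta_i)\le1+\varepsilon$, put $\Psi_i=\prod_{j\le i}(1+\eta_j)\,\Psi$, and enumerate $H=\{y_1,y_2,\dots\}$. Since $\Psi_i\ge\Psi$, we have $\Psi_i(r)/(1+r)^2\to\infty$ for every $i$. Let $\mathbf{c}=(c_1,c_2,\dots)\in\{0,1\}^{\{1,2,\dots\}}$.

We define successive quotients $H=H_0\to H_1\to\cdots$ such that $H_i$ is non-elementary hyperbolic and satisfies $\mathrm{RD}(\Psi_i)$. Suppose $H_{i-1}$ is defined. If the image of $y_i$ in $H_{i-1}$ has finite order, put $H_i=H_{i-1}$ and call step $i$ \emph{trivial}. Otherwise step $i$ is \emph{non-trivial}, say the $k$-th non-trivial step. Let $g_0$ be the image of $y_i$, and let $n_i$ be the maximum of $\rho_0$ and the numbers $N^{(j)}|y_j|_{S_0}$ over the non-trivial steps $j<i$. The conclusions of Proposition~\ref{prop:step} with $G=H_{i-1}$, $\Psi'=\Psi_{i-1}$, $\eta=\eta_i$, $n_0=n_i$ hold for infinitely many $N$. Let $N^{(i)}$ be the smallest of these if $c_k=0$ and the second smallest if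 $c_k=1$, and put $H_i=H_{i-1}/\langle\langle g_0^{N^{(i)}}\rangle\rangle$. Let $\mathcal{K}_i=\ker(H\to H_i)$, $\mathcal{K}=\bigcup_i\mathcal{K}_i$ (an increasing union) and $G=G(\mathbf{c})=H/\mathcal{K}$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Take any $\mathbf{c}$.

\emph{Torsion.} Each $y_i$ has finite order in $H_i$, hence in its quotient $G$.

\emph{Infinite.} If $G$ were finite, $\mathcal{K}$ would have finite index in the finitely generated group $H$ and so be finitely generated. Then $\mathcal{K}=\mathcal{K}_i$ for some $i$, and $H_i\cong G$ would be finite, whereas $H_i$ is non-elementary.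

\emph{Injective on $B_H(\rho_0)$.} Each map $H_{i-1}\to H_i$ is injective on the ball of radius $\rho_0\le n_i$ and maps it into the ball of radius $\rho_0$, so each $H\to H_i$ is injective on $B_H(\rho_0)$. Two elements of $H$ with the same image in $G$ have the same image in some $H_i$.

\emph{Rapid decay.} Let $f,\xi\in\mathbb{C}[G]$ be supported in $B_G(r)$ and $B_G(t)$, and put $n=r+t$. The finite set $B_H(2n)\cap\mathcal{K}$ is contained in $\mathcal{K}_i$ for some $i$. Then $H_i\to G$ is injective on $B_{H_i}(n)$: if two elements of this ball have the same image, lift them to $a,b\in B_H(n)$; then $a^{-1}b\in B_H(2n)\cap\mathcal{K}\subset\mathcal{K}_i$, so the two elements are equal. By Lemma~\ref{lem:transfer}, $f$ and $\xi$ lift isometrically to $\tilde f,\tilde\xi$ supported in $B_{H_i}(r)$, $B_{H_i}(t)$, and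
\[
\|f*\xi\|_2=\|\tilde f*\tilde\xi\|_2\le\Psi_i(r)\|\tilde f\|_2\|\tilde\xi\|_2\le(1+\varepsilon)\Psi(r)\|f\|_2\|\xi\|_2 .
\]
As $t$ and $\xi$ are arbitrary, $G$ satisfies $\mathrm{RD}((1+\varepsilon)\Psi)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
\emph{If step $i$ is non-trivial, $y_i$ has order exactly $N=N^{(i)}$ in $G(\mathbf{c})$.} The elements $1,y_i,\dots,y_i^{N-1}$ have distinct images in $H_i$. For a non-trivial step $j>i$ their images in $H_{j-1}$ lie in the ball of radius $N|y_i|_{S_0}\le n_j$, on which $H_{j-1}\to H_j$ is injective. So they stay distinct in every $H_j$ and in $G(\mathbf{c})$, while $y_i^N=1$ there.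

\emph{For every $\mathbf{c}$ there are infinitely many non-trivial steps.} Otherwise $G(\mathbf{c})=H_i$ for some $i$; this group would be torsion and non-elementary hyperbolic, contradicting (H3).

\emph{Distinct sequences give distinct kernels.} Let $\mathbf{c}\ne\mathbf{c}'$ first differ at position $k$. The two constructions agree up to the $k$-th non-trivial step, which exists and has the same index $i$ in both, and there they use different values of $N^{(i)}$. So $y_i$ has different orders in $G(\mathbf{c})$ and $G(\mathbf{c}')$, and the kernels in $H$ differ.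

We thus have $2^{\aleph_0}$ distinct kernels. A homomorphism from $H$ to a countable group is determined by its values on the finite set $S_0$, so there are countably many of them, and each isomorphism class arises from at most countably many kernels. If $\mu$ is the number of isomorphism classes among the groups $G(\mathbf{c})$, then $\mu\le2^{\aleph_0}\le\aleph_0\cdot\mu$, which forces $\mu=2^{\aleph_0}$.
\end{proof}

\begin{remark}
If $\Psi$ is a polynomial and $\varepsilon$ is fixed, then for $\rho_0$ large every group $G$ as in Theorem~\ref{thm:B}(2) is non-amenable: $|B_G(\rho_0)|=|B_H(\rho_0)|$ grows exponentially in $\rho_0$ by (H3), so it exceeds $(1+\varepsilon)^2\Psi(\rho_0)^2$, and \eqref{eq:amenable} applies. Being torsion, $G$ nevertheless contains no infinite cyclic subgroup and no free subgroup of rank two.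
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bowditch} Bowditch, \emph{Relatively hyperbolic groups}.

\bibitem{Coulon} Coulon, \emph{On the geometry of Burnside quotients and Tarski monsters}, Math. Ann. (2014).

\bibitem{Garncarek} {\L}ukasz Garncarek, \emph{Mini-course: property of rapid decay}, arXiv:1603.06730 (2016).

\bibitem{GrovesManning} Groves and Manning, Israel J. Math. (2008).

\bibitem{Olshanskii} Ol'shanskii, IJAC (1993).

\bibitem{OsinMemoirs} Osin, Memoirs AMS (2006).

\bibitem{OsinInvent} Osin, Invent. Math. (2007).

\end{thebibliography}
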